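\title{Growth of unimodular random trees with infinitely many ends}

\begin{abstract}
We show that the exponential growth rate of balls need not exist in a unimodular random rooted tree of bounded degree with infinitely many ends. For example, there is such a tree of degree at most $3$ whose lower growth is $2^{1/4}$ and whose upper growth is $2^{1/3}$ almost surely. We also determine all pairs of lower and upper growth that occur: for trees of degree at most $d$, exponents $0<\alpha<\beta$ occur as the logarithms of the lower and upper growth exactly when $\frac1\beta\ge\frac1{2\alpha}+\frac1{\log(d-1)}$.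
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

All graphs in this paper are locally finite, and rooted graphs are connected. A random rooted graph $(G,o)$ is \emph{unimodular} if it satisfies the \emph{Mass Transport Principle} (MTP): for every nonnegative measurable function $f(G,x,y)$ of isomorphism classes of doubly rooted graphs,
\begin{equation}\label{eq:mtp}
\mathbb{E}\sum_{x\in V(G)} f(G,o,x)=\mathbb{E}\sum_{x\in V(G)} f(G,x,o).
\end{equation}
One reads $f(G,x,y)$ as a mass that $x$ sends to $y$; then \eqref{eq:mtp} says that the root sends, in expectation, as much mass as it receives. A finite connected graph with a uniform root is unimodular, since both sides of \eqref{eq:mtp} equal $|V(G)|^{-1}\sum_{x,y}f(G,x,y)$. So is a Cayley graph rooted at the identity $1$, since $f(G,1,x)=f(G,x^{-1},1)$. In general, the MTP says that the root behaves like a uniformly chosen vertex.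

Let $B(o,n)$ be the ball of radius $n$ around $o$ in the graph metric. The \emph{lower} and \emph{upper growth} of $(G,o)$ are $\liminf_n|B(o,n)|^{1/n}$ and $\limsup_n|B(o,n)|^{1/n}$, and the \emph{growth} is $\lim_n|B(o,n)|^{1/n}$ when this limit exists. In a Cayley graph all balls of the same radius have the same size, so $|B(o,m+n)|\le|B(o,m)|\,|B(o,n)|$, and the growth exists by Fekete's lemma on submultiplicative sequences. With no homogeneity at all the growth fails to exist as badly as possible. Let a vertex at distance $k$ from the root of a tree have $d-1$ children if $(2i)!\le k<(2i+1)!$ for some $i\ge1$, and one child otherwise. The ball of radius $n=(2i+1)!$ has at least $(d-1)^{n-(2i)!}$ vertices and the ball of radius $n=(2i+2)!$ has at most $(n+1)(d-1)^{(2i+1)!}$, so the upper growth is $d-1$ and the lower growth is $1$. Unimodularity is homogeneity on average, and one asks how much of the regularity of Cayley graphs it retains. For trees the following is known.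
\begin{itemize}
\item[(i)] Tim\'ar constructed a one-ended unimodular random rooted tree of bounded degree whose growth almost surely does not exist.
\item[(ii)] If a unimodular random rooted tree of degree at most $d$ has upper growth greater than $\sqrt{d-1}$, then its growth exists.
\item[(iii)] A hyperfinite unimodular random rooted tree (equivalently, one with one or two ends a.s.) of degree at most $d$ has upper growth at most $\sqrt{d-1}$. If it is two-ended, its growth exists and equals $1$.
\end{itemize}
We do not use these facts in the proofs. An infinite unimodular random tree has one, two or infinitely many ends (Lemma~\ref{lem:ends}), and the following question, which comes from the paper \cite{AFH} of Abert, Fr\k{a}czyk and Hayes, concerns the third case.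

\medskip
\noindent\textbf{Question.} \emph{Let $(T,o)$ be a unimodular random rooted tree of bounded degree with infinitely many ends a.s. Does the growth $\lim_{n}|B(o,n)|^{1/n}$ exist almost surely?}
\medskip

There is a reason to guess that it does. Such a tree contains a subtree without leaves that keeps branching, the union of its bi-infinite geodesics, and in a tree counts multiply along geodesics: if beyond every directed edge there are $N$ directed edges at distance $n$, then there are $N^k$ at distance $kn$. So one large ball should force all later balls to be large. The flaw is that the vertices which make a ball large may be dead ends, from which nothing continues. The answer to the Question is no, but the MTP limits how much dead ends can contribute, and we find the exact limit.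

\subsection{Results}

Fix an integer $d\ge3$ and put $D=\log(d-1)$. For an infinite tree $T$ of degree at most $d$ let
\[
\alpha(T)=\liminf_{n\to\infty}\tfrac1n\log|B(v,n)|,\qquad \beta(T)=\limsup_{n\to\infty}\tfrac1n\log|B(v,n)| .
\]
These numbers do not depend on the vertex $v$, because $B(v,n-k)\subset B(w,n)\subset B(v,n+k)$ when $k=d(v,w)$. Thus $e^{\alpha(T)}$ and $e^{\beta(T)}$ are the lower and upper growth. Since $|B(v,n)|\le1+d\sum_{i<n}(d-1)^i\le3(d-1)^n$, we have $0\le\alpha(T)\le\beta(T)\le D$.

\begin{theorem}\label{thm:A}
Let $0<\alpha<\beta$ satisfy $\frac1\beta\ge\frac1{2\alpha}+\frac1D$. There is a unimodular random rooted tree of degree at most $d$, with infinitely many ends a.s., such that a.s.\ $\alpha(T)=\alpha$ and $\beta(T)=\beta$. In particular its growth a.s.\ does not exist.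
\end{theorem}

For $d=3$ the exponents $\alpha=\frac14\log2$ and $\beta=\frac13\log2$ are admissible, since $\frac1{2\alpha}+\frac1D=\frac2{\log2}+\frac1{\log2}=\frac1\beta$. So there is an example of degree at most $3$ with lower growth $2^{1/4}$ and upper growth $2^{1/3}$. Theorem~\ref{thm:A} alone answers the Question. The next two theorems show that its hypothesis is the exact constraint.

\begin{theorem}\label{thm:B}
Let $(T,o)$ be a unimodular random rooted tree of degree at most $d$ with infinitely many ends a.s. Then a.s.\ $\alpha(T)\ge\alpha_0(\beta(T))$, where
\[
\alpha_0(b)=\frac{bD}{2(D-b)}\quad(0\le b\le D/2),\qquad \alpha_0(b)=b\quad(D/2\le b\le D).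
\]
\end{theorem}

\begin{theorem}\label{thm:C}
Let
\[
\mathcal R_d=\bigl\{(\gamma,\gamma):0<\gamma\le D\bigr\}\cup\Bigl\{(\alpha,\beta):0<\alpha<\beta,\ \tfrac1\beta\ge\tfrac1{2\alpha}+\tfrac1D\Bigr\}.
\]
For every $(T,o)$ as in Theorem~\ref{thm:B}, $(\alpha(T),\beta(T))\in\mathcal R_d$ a.s. Conversely, every point of $\mathcal R_d$ is the a.s.\ constant value of $(\alpha(T),\beta(T))$ for some such $(T,o)$.
\end{theorem}

The function $\alpha_0$ is continuous on $[0,D]$, and $\frac b2<\alpha_0(b)<b$ for $0<b<\frac D2$. So the lower growth always exceeds the square root of the upper growth once the latter is greater than $1$, and the growth is forced to exist exactly when the upper growth is at least $e^{D/2}=\sqrt{d-1}$, the threshold that appears in (ii) and (iii).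

Section~\ref{sec:heur} explains by a counting argument where $\alpha_0$ comes from; its extremal configuration is the building block of the examples. Section~\ref{sec:tools} collects the tools. Theorems~\ref{thm:A}, \ref{thm:B} and \ref{thm:C} are proved in Sections~\ref{sec:A}, \ref{sec:B} and \ref{sec:C}.

\section{Where the constraint comes from}\label{sec:heur}

The argument in this section is a heuristic, except for Lemma~\ref{lem:phi}. Suppose that a set $X$ of vertices contains the root with probability $\theta>0$ and that every $x\in X$ has about $N=e^{bm}$ vertices at distance $m$, its \emph{targets}. The targets may be dead ends. Let each $x\in X$ send mass $1/N$ to each of its targets. The expected mass sent is about $\theta$. A vertex that is a target of fewer than $\varepsilon N$ points of $X$ receives mass less than $\varepsilon$, so by the MTP such vertices absorb expected mass at most $\varepsilon$. For $\varepsilon$ much smaller than $\theta$, a typical target $y$ of a typical $x\in X$ is therefore a target of about $e^{bm}$ points $x'\in X$. These points are as good as $x$, and they lie within distance $2m$ of $x$. This suggests the bound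 $\alpha(T)\ge b/2$.

The geometry of the tree improves it. The geodesics between $x$, $y$ and $x'$ form a tripod with a center $z$. If $d(x,z)=t$, then $d(z,y)=m-t$, hence $d(z,x')=t$ and $d(x,x')=2t$. At the cost of polynomial factors we may assume that $t=\tau m$ is the same for all pairs $(y,x')$. Each center $z$ leads to about $e^{bm}$ points $x'$, and different centers lead to different points. Each center has at most $(d-1)^{m-t}=e^{D(m-t)}$ targets beyond it, so there are at least $\max(1,e^{bm-D(m-t)})$ centers. At distance $2t$ from $x$ we have found $e^{2t\phi_b(\tau)}$ points of $X$, where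
\begin{equation}\label{eq:phi}
\phi_b(\tau)=\frac{b+\max\bigl(0,\,b-D(1-\tau)\bigr)}{2\tau},\qquad 0<\tau\le1 .
\end{equation}
If the step can be repeated from each $x'$ in a part of the tree not yet used, the counts multiply and $\alpha(T)\ge\min_\tau\phi_b(\tau)$.

\begin{lemma}\label{lem:phi}
For $0<b\le D$ and $0<\tau\le1$ we have $\phi_b(\tau)\ge\alpha_0(b)$. Equality holds at $\tau=1$ if $b\ge D/2$ and at $\tau=1-b/D$ if $b<D/2$.
\end{lemma}

\begin{proof}
Let $b\ge D/2$. Then $2\tau\phi_b(\tau)-2\tau b\ge2b-D(1-\tau)-2b\tau=(2b-D)(1-\tau)\ge0$, and $\phi_b(1)=b$. Let $b<D/2$ and $\tau_0=1-b/D$. For $\tau\le\tau_0$ we have $\phi_b(\tau)=\frac b{2\tau}\ge\frac b{2\tau_0}=\alpha_0(b)$, with equality at $\tau_0$. For $\tau\ge\tau_0$ the difference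
\[
2\tau\phi_b(\tau)-2\tau\alpha_0(b)=(2b-D+D\tau)-\tau\,\frac{bD}{D-b}
\]
is affine in $\tau$, vanishes at $\tau_0$, and equals $b\,\frac{D-2b}{D-b}\ge0$ at $\tau=1$.
\end{proof}

For $b<D/2$ the extremal case $\tau=1-b/D$ can be drawn. There is a single center $z$. The $e^{bm}$ targets are the tips of a full $(d-1)$-ary tree of depth $bm/D$ hanging at $z$, and $e^{bm}$ points of $X$ sit at distance $t=(1-b/D)m$ from $z$, which takes branching at exponential rate $bm/t=2\alpha_0(b)$ per unit of distance from $z$. Two such points whose geodesics to $z$ merge after $h$ steps are at distance $2h$, so a point of $X$ sees other points of $X$ only at rate $\alpha_0(b)$. Section~\ref{sec:A} builds a tree out of such configurations at widely separated scales.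

\section{Tools}\label{sec:tools}

\subsection{Local topology and unimodularity}

A \emph{marked} graph carries a mark in $\{0,1\}$ at each vertex; isomorphisms preserve marks, and unimodularity is defined by \eqref{eq:mtp} as before. Let $\mathcal G_\bullet$ be the set of isomorphism classes of marked rooted graphs of degree at most $d$. Two elements are close if their balls of a large radius around the roots are isomorphic as marked rooted graphs. There are finitely many such balls of each radius, so $\mathcal G_\bullet$ is a compact metrizable space, and every sequence of probability measures on it has a weakly convergent subsequence. An event is \emph{local} if it is determined by the ball of some fixed radius around the root. Local events are clopen, so their probabilities converge under weak convergence. Doubly rooted graphs are topologized in the same way, and measurability refers to the Borel $\sigma$-algebras.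

An event is \emph{invariant} if it does not depend on the choice of the root. An \emph{invariantly defined vertex set} is a set of the form $A=\{v\in V(G):(G,v)\in\mathcal A\}$ with $\mathcal A$ a measurable set of isomorphism classes of rooted graphs.

\begin{lemma}\label{lem:facts}
\begin{itemize}
\item[(a)] A weak limit of laws of unimodular marked random rooted graphs of degree at most $d$ is unimodular, and it remains unimodular when the marks are forgotten.
\item[(b)] Conditioning on an invariant event of positive probability preserves unimodularity.
\item[(c)] If $(G,o)$ is unimodular, $A$ is an invariantly defined vertex set and $\mathbb P(o\in A)=0$, then $A=\emptyset$ a.s.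
\end{itemize}
\end{lemma}

\begin{proof}
(a) A law $\mu$ on $\mathcal G_\bullet$ defines two measures on doubly rooted graphs, which give a set $\mathcal A$ the masses $\mathbb E_\mu|\{x:(G,o,x)\in\mathcal A\}|$ and $\mathbb E_\mu|\{x:(G,x,o)\in\mathcal A\}|$. By monotone convergence, $\mu$ is unimodular if and only if the two measures are equal. Fix $k$ and restrict both to the set of $(G,x,y)$ with $d(x,y)=k$, where they have mass at most $d^k$. The subsets $\mathcal A$ that are determined by $y$ and a ball $B(x,R)$ with $R\ge k$ form an algebra that generates the $\sigma$-algebra. For such $\mathcal A$ both counts are bounded functions of the ball $B(o,R+k)$, hence continuous, so the equality of the two masses passes to weak limits. Finite measures that agree on a generating algebra are equal. For the last claim apply \eqref{eq:mtp} to functions $f$ that ignore the marks.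

(b) Apply \eqref{eq:mtp} to $f$ multiplied by the indicator of the event.

(c) Let $x$ send mass $1$ to each $y\in A$ with $d(x,y)\le k$. Then $\mathbb E|A\cap B(o,k)|=\mathbb E[\mathbf 1_{o\in A}|B(o,k)|]=0$ for every $k$.
\end{proof}

\subsection{Trees, ends and the core}

In a tree, $[x,y]$ is the geodesic from $x$ to $y$. Subtrees are convex. For a subtree $K$ and a vertex $v$ there is a unique vertex of $K$ nearest to $v$, the \emph{projection} of $v$ to $K$, and it lies on $[v,y]$ for every $y\in K$. A \emph{ray} is a one-sided infinite geodesic, two rays are equivalent if they have a common tail, and an \emph{end} is an equivalence class. Disjoint rays belong to different ends. From every vertex there starts exactly one ray in each end, and two distinct ends are joined by a unique bi-infinite geodesic. We use K\"onig's lemma in the following form: if $\mathcal S_1,\mathcal S_2,\dots$ are finite nonempty sets with maps $\mathcal S_{k+1}\to\mathcal S_k$, then there is a sequence of elements of the $\mathcal S_k$ each of which is the image of the next.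

The \emph{core} $C$ of a tree $T$ is the union of its bi-infinite geodesics. A \emph{branch point} is a vertex $v\in C$ with $\deg_C(v)\ge3$. Both $C$ and the set of branch points are invariantly defined.

\begin{lemma}\label{lem:core}
Let $T$ be a locally finite tree with at least three ends. Then $C$ is a nonempty subtree, $\deg_C\ge2$ on $C$, and there is a branch point. If $T$ has finitely many ends, it has finitely many branch points.
\end{lemma}

\begin{proof}
The geodesic joining two ends lies in $C$, and $\deg_C\ge2$ on $C$ by definition. Let $x\ne y$ be in $C$. Of the two rays from $x$ along a bi-infinite geodesic through $x$, at least one avoids the first edge of $[x,y]$ and so meets $[x,y]$ only in $x$. Take such a ray at $x$ and one at $y$; together with $[x,y]$ they form a bi-infinite geodesic, so $[x,y]\subset C$.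

A vertex $v$ is a branch point if and only if rays start from $v$ through three different neighbors. Indeed, any two such rays form a bi-infinite geodesic; conversely, an edge of $C$ at $v$ extends to a ray in $C$ because $\deg_C\ge2$. Given three distinct ends, take the geodesic joining the first two and a ray in the third end that starts on it; the last vertex of the ray on the geodesic is a branch point. Finally, a branch point $v$ with three rays as above is the only common vertex of the three geodesics that join pairs of the corresponding ends, so there are at most as many branch points as triples of ends.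
\end{proof}

\begin{lemma}\label{lem:ends}
A unimodular random rooted tree a.s.\ has at most two or infinitely many ends.
\end{lemma}

\begin{proof}
Otherwise condition on the invariant event that the number of ends is finite and at least $3$. The set $A$ of branch points is finite and nonempty by Lemma~\ref{lem:core}, so $\mathbb P(o\in A)>0$ by Lemma~\ref{lem:facts}(c). Let every vertex send mass $1/|A|$ to each vertex of $A$. The root sends mass $1$ and receives infinite mass when $o\in A$, since the tree is infinite. This contradicts \eqref{eq:mtp}.
\end{proof}

\section{Trees whose growth does not exist}\label{sec:A}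

\subsection{A block worked by hand}

\begin{example}\label{ex:block}
Let $d=3$ and $a\ge1$. Build a finite tree as in Figure~\ref{fig:block}. Its \emph{slow part} is a rooted tree whose root, the \emph{apex}, has height $2a$; a vertex of even height $h\ge2$ has two children and a vertex of odd height has one child, of height one less. A vertex of height $h$ has $W(h)=2^{\lfloor h/2\rfloor}$ descendants of height $0$; the $2^a$ vertices of height $0$ are the \emph{ports}. The \emph{fast part} is a full binary tree of depth $a$ whose root is joined to the apex by an edge. Fix a port $w$.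

\emph{Large scale.} The $2^a$ tips of the fast part are at distance $2a+1+a$ from $w$. So $|B(w,3a+1)|\ge2^a$, which is growth $2^{1/3}$.

\emph{Before the apex.} A vertex at distance $k\le2a$ from $w$ is reached by going up $i$ steps and down $k-i\le i$ steps. For given $i$ there are at most $W(i)/W(2i-k)\le2^{(k-i+1)/2}\le2^{k/4+1/2}$ such vertices. So $|B(w,n)|\le\sqrt2\,(n+1)^22^{n/4}$ for $n\le2a$, which is growth $2^{1/4}$.

\emph{Ports.} Exactly $W(h)$ ports are within distance $2h$ of $w$, for $h\le2a$. This is again growth $2^{1/4}$, now as a lower bound, up to radius $4a$.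

\emph{Size.} The slow part has $\sum_{h\le2a}2^{a-\lfloor h/2\rfloor}\le4\cdot2^a$ vertices and the fast part has fewer than $2\cdot2^a$. So at least one vertex in six is a port.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1,yscale=0.6]
\foreach \x in {0,1.5,3,4.5}{
  \draw (\x,0)--(\x,1);
  \draw[very thick] (\x-0.35,0)--(\x+0.35,0);
  \draw[very thick,dotted] (\x-0.6,0)--(\x-0.35,0) (\x+0.35,0)--(\x+0.6,0);
  \fill (\x,0) circle (2.4pt); \fill (\x,1) circle (1.6pt);}
\draw (0,1)--(0.75,2)--(1.5,1) (3,1)--(3.75,2)--(4.5,1);
\draw (0.75,2)--(0.75,3)--(2.25,4)--(3.75,3)--(3.75,2);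
\draw (2.25,4)--(2.25,5) (1.5,6)--(2.25,5)--(3,6);
\draw (1.125,7)--(1.5,6)--(1.875,7) (2.625,7)--(3,6)--(3.375,7);
\foreach \p in {(0.75,2),(3.75,2),(0.75,3),(3.75,3),(2.25,4),(2.25,5),(1.5,6),(3,6),(1.125,7),(1.875,7),(2.625,7),(3.375,7)}{\fill \p circle (1.6pt);}
\node[right] at (5.3,0) {ports, each on a line};
\node[right] at (5.3,2) {slow part};
\node[right] at (2.4,4.1) {apex};
\node[right] at (5.3,6) {fast part};
\node[right] at (3.6,7) {tips};
\end{tikzpicture}
\caption{A block of degree at most $3$ with four ports. Below the apex, the slow part branches at every second level and ends in four ports at distance $4$ from the apex. Above the apex, the fast part is a binary tree of depth $2$ with four tips. Each port is glued to a bi-infinite line (thick), along which further blocks are attached.}\label{fig:block}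
\end{figure}

To get an infinite tree we string the ports along bi-infinite lines, so that every line meets blocks of heights $H_1\ll H_2\ll\cdots$. The ball around a line vertex is then large at the radius where the tips of a block of height $H_j$ appear, and small just before radius $H_{j+1}$, when the blocks of height at most $H_j$ are negligible and the apexes of the higher ones are out of reach. Three points need care.

First, a geodesic can cross many blocks from port to port, and these crossings must not raise the exponent above $\alpha$. The number of ports reached is controlled by the series $\sum_hW(h)e^{-2\alpha h}$, which diverges in Example~\ref{ex:block}. We thin the slow part by the factor $(h+1)^{-2}$, which makes the series converge and does not change exponents, and we space the ports far apart on the lines.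

Second, the tree has to be unimodular. We obtain it as a limit of universal covers of finite graphs with a uniform root.

Third, the root has to stay at finite distance from the lines in the limit. This is where the size of a block matters: if the ports of the blocks of height $H_j$ have density $2^{-j}$ on the lines, then these blocks carry a share of the vertices proportional to $2^{-j}$ times the ratio of vertices to ports, and the shares must be summable. For this reason the fast part has no more tips than there are ports.

\subsection{The blocks}

Fix $\alpha,\beta$ as in Theorem~\ref{thm:A}. From $\frac1\beta\ge\frac1{2\alpha}+\frac1D>\frac1{2\beta}+\frac1D$ we get $\alpha<\beta<D/2$. Put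
\[
\eta=2\alpha\Bigl(\frac1\beta-\frac1D\Bigr)-1,\qquad\text{so that}\qquad\frac{1+\eta}{2\alpha}+\frac1D=\frac1\beta .
\]
The hypothesis of the theorem says exactly that $\eta\ge0$. In Example~\ref{ex:block} we had $\eta=0$; when $\eta>0$ the upper exponent must be lowered, and we do this by moving the fast tree away from the apex along a path of length about $\eta$ times the height. The slow part follows the profile
\[
g(h)=\max\bigl(1,\,e^{2\alpha h}(h+1)^{-2}\bigr),\qquad h\ge0 .
\]

\begin{lemma}\label{lem:profile}
There are integers $b_1,b_2,\ldots\in\{1,\dots,d-1\}$ such that $W(h)=b_1\cdots b_h$ (with $W(0)=1$) satisfies $\frac12g(h)\le W(h)\le g(h)$ for all $h\ge0$. In particular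
\begin{equation}\label{eq:W}
\tfrac12e^{2\alpha h}(h+1)^{-2}\le W(h)\le e^{2\alpha h}.
\end{equation}
\end{lemma}

\begin{proof}
The function $u(h)=2\alpha h-2\log(h+1)$ is convex with $u(0)=0$, so $u(h')\ge\frac{h'}hu(h)$ for $0<h<h'$; hence the positive part of $u$ is nondecreasing, and so is $g$. Also $g(h+1)\le(d-1)g(h)$, because $e^{2\alpha}\le d-1$; here we use $2\alpha\le D$. Given $W(h)\le g(h)\le g(h+1)$, let $b=b_{h+1}$ be the largest element of $\{1,\dots,d-1\}$ with $bW(h)\le g(h+1)$. This keeps the upper bound. The lower bound follows by induction: if $b<d-1$, then $(b+1)W(h)>g(h+1)$, so $W(h+1)>\frac b{b+1}g(h+1)\ge\frac12g(h+1)$; if $b=d-1$, then $W(h+1)\ge(d-1)\frac12g(h)\ge\frac12g(h+1)$.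
\end{proof}

For $j\ge1$ let
\[
H_j=j!,\qquad \ell_j=1+\lceil\eta H_j\rceil,\qquad q_j=\lfloor\log W(H_j)/D\rfloor ,
\]
so that $W(H_j)/(d-1)\le(d-1)^{q_j}\le W(H_j)$. The \emph{block} $K_j$ is the finite tree with the following two parts.
\begin{itemize}
\item The \emph{slow part} is a rooted tree whose root, the \emph{apex}, has height $H_j$; each vertex of height $h\ge1$ has $b_h$ children, of height $h-1$. A vertex of height $i$ has $W(i)/W(h)$ descendants of height $h\le i$. The $W(H_j)$ vertices of height $0$ are the \emph{ports}.
\item The \emph{fast part} is a path of length $\ell_j$ starting at the apex, together with a full $(d-1)$-ary tree of depth $q_j$ rooted at the other end of the path. Its $(d-1)^{q_j}$ deepest vertices are the \emph{tips}. The apex counts as slow, not as fast.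
\end{itemize}
All degrees in $K_j$ are at most $d$, and ports have degree $1$.

\begin{lemma}\label{lem:size}
There is a constant $\kappa$, independent of $j$, with $|K_j|\le\kappa W(H_j)$.
\end{lemma}

\begin{proof}
There are $\sum_{h\le H_j}W(H_j)/W(h)$ slow vertices, and $\sum_h1/W(h)\le\sum_h2(h+1)^2e^{-2\alpha h}<\infty$ by \eqref{eq:W}. There are at most $\ell_j+2(d-1)^{q_j}\le\ell_j+2W(H_j)$ fast vertices. Finally $\ell_j\le(2+\eta)H_j$, and $h/W(h)\le2h(h+1)^2e^{-2\alpha h}$ is bounded.
\end{proof}

\subsection{Gluing blocks to lines}

Let $\xi=e^{-\alpha}<1$ and
\[
\sigma=\sum_{h\ge1}g(h)\xi^{2h}=\sum_{h\ge1}\max\bigl(e^{-2\alpha h},(h+1)^{-2}\bigr)<\infty .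
\]
Fix an integer $L\ge3$ so large that $\lambda=\frac{2\xi^L}{1-\xi^L}$ satisfies $\lambda\sigma\le\frac12$.

Each line has to meet blocks of every type $j$, at a spacing that is negligible compared with $H_{j-1}$ and with summable densities. The $2$-adic valuation provides such a pattern. For $M\ge1$ take $P_M=\prod_{j\le M}W(H_j)$ disjoint cycles $\mathbb Z/L2^M\mathbb Z$. For $1\le k<2^M$ give the vertex $kL$ of each cycle the \emph{label} $j$, where $2^{j-1}$ is the largest power of $2$ dividing $k$; thus $1\le j\le M$. The other vertices have no label. There are $P_M2^{M-j}$ vertices of label $j$, a multiple of $W(H_j)$. Partition them into groups of size $W(H_j)$, and identify each group bijectively with the ports of a new copy of $K_j$. The result is a finite simple graph $G_M$ of degree at most $d$, in which ports have degree $3$. Mark the vertices of the cycles.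

For a vertex $x$ of $G_M$ let $T_x$ be the universal cover of the component of $x$: its vertices are the reduced (non-backtracking) paths that start at $x$, two paths are adjacent if one extends the other by an edge, and a path inherits the mark and the label of its endpoint. Let $\hat x$ be the trivial path. Let $\mu_M$ be the law of the marked rooted tree $(T_o,\hat o)$, where $o$ is uniform in $V(G_M)$.

\begin{lemma}\label{lem:cover}
The law $\mu_M$ is unimodular.
\end{lemma}

\begin{proof}
Let $\gamma$ be a reduced path from $o$ to $x$ and $\bar\gamma$ its reversal. Sending $\gamma'$ to the reduction of $\bar\gamma\gamma'$ is an isomorphism $T_o\to T_x$ that takes $\hat o$ to $\bar\gamma$ and $\gamma$ to $\hat x$. So $f(T_o,\hat o,\gamma)=f(T_x,\bar\gamma,\hat x)$. Sum over all reduced paths $\gamma$ in $G_M$; since reversal permutes them, $\sum_o\sum_\gamma f(T_o,\hat o,\gamma)=\sum_x\sum_\gamma f(T_x,\gamma,\hat x)$, the inner sums being over paths from $o$ and from $x$. Dividing by $|V(G_M)|$ gives \eqref{eq:mtp}.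
\end{proof}

Let $T$ be one of the trees $T_x$. A component of the preimage in $T$ of a connected subgraph of $G_M$ is a tree that covers this subgraph, hence is its universal cover. So the cycles lift to pairwise disjoint bi-infinite \emph{lines}, and the blocks, being trees, lift to pairwise disjoint isomorphic copies, again called blocks; a copy of $K_j$ has \emph{type} $j$. Lines and blocks are the \emph{pieces} of $T$. The following properties are read off from $G_M$.
\begin{itemize}
\item[(P1)] Every edge lies in exactly one piece. Two distinct pieces share at most one vertex, since two common vertices of subtrees force a common edge.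
\item[(P2)] The marked vertices are the vertices of the lines. The vertices that lie in two pieces are the ports; a port lies on one line and in one block, and it has label $j$ if the block has type $j$.
\item[(P3)] On each line and for each $j\le M$, the vertices of label $j$ form an arithmetic progression of difference $L2^j$. The distance between two distinct labeled vertices of a line is a positive multiple of $L$.
\end{itemize}

\subsection{Volume bounds}

The point of the next proposition is that its constants do not depend on $M$. Put $\Lambda=\frac{1+\xi}{1-\xi}$, $c_0=\Lambda+2\sigma\Lambda^2$ and $n_j=L2^j+H_j+\ell_j+q_j$.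

\begin{proposition}\label{prop:vol}
Let $M\ge1$, let $T$ be the universal cover of a component of $G_M$, and let $v$ be a marked vertex of $T$.
\begin{itemize}
\item[(a)] For $j\le M$ and $0\le h\le H_j$: $|B(v,n_j)|\ge W(H_j)/(d-1)$ and $|B(v,L2^j+2h)|\ge W(h)$.
\item[(b)] For $n\ge1$: $|B(v,n)|\le4c_0(n+1)^5e^{\beta n}$.
\item[(c)] For $j\ge1$ and $n=H_{j+1}-1$: $|B(v,n)|\le3c_0(n+1)^5e^{\alpha n}+c_0\kappa(n+1)e^{\alpha n+2\alpha H_j}$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) By (P3) the line of $v$ has a vertex $w$ of label $j$ within distance $L2^j$ of $v$. It is a port of a block of type $j$. The tips of this block are at distance $H_j+\ell_j+q_j$ from $w$, and the $W(h)$ ports below the ancestor of $w$ of height $h$ are within distance $2h$ of $w$.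

For the upper bounds we count separately the marked vertices, the slow vertices that are not ports, and the fast vertices. Every vertex is of one of these kinds.

\emph{Marked vertices.} Let $a_n$ be the number of marked vertices at distance exactly $n$ from $v$. We claim
\begin{equation}\label{eq:marked}
a_n\le c_0e^{\alpha n}.
\end{equation}
Cut the geodesic from $v$ to a marked vertex into maximal segments that lie in one piece. By (P1) and (P2) the segments lie alternately in lines and in blocks, and each block segment runs from a port to another port of the block. So the geodesic consists of a line move of length at least $0$, followed by some number of rounds of a block crossing and a line move. A line move between two crossings has positive length and joins two labeled vertices, so its length is a positive multiple of $L$ by (P3); only the first and the last line move are unrestricted. Weight each move by $\xi$ to the power of its length. From a given vertex, the total weight of the unrestricted line moves is $1+2\sum_{k\ge1}\xi^k=\Lambda$, and that of the line moves between crossings is at most $2\sum_{k\ge1}\xi^{kL}=\lambda$. A port has at most $W(h)\le g(h)$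 ports of its block at distance exactly $2h$, so the total weight of the crossings is at most $\sigma$. Summing over the number of crossings,
\[
\sum_na_n\xi^n\le\Lambda+\Lambda\sigma\Lambda\sum_{i\ge0}(\lambda\sigma)^i\le\Lambda+2\sigma\Lambda^2=c_0 ,
\]
and \eqref{eq:marked} follows term by term.

\emph{Entry ports.} Let $K$ be a block and $w$ the projection of $v$ to $K$. Then $w$ is a port of $K$: either $w=v$ is a marked vertex of $K$, or $w$ is incident to an edge outside $K$. We call $w$ the \emph{entry port} of $K$. Different blocks have different entry ports, and $d(v,y)=d(v,w)+d(w,y)$ for $y\in K$.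

\emph{Slow vertices.} A slow vertex at distance $k$ from the entry port $w$ of its block is reached by going up $i$ steps and down $k-i$ steps, with $k/2\le i\le k$; it has height $h=2i-k\le k$. By \eqref{eq:W}, for given $i$ the number of such vertices is at most
\[
\frac{W(i)}{W(h)}\le2(h+1)^2e^{2\alpha(i-h)}=2(h+1)^2e^{2\alpha(k-i)}\le2(k+1)^2e^{\alpha k}.
\]
There are at most $k+1$ values of $i$. By \eqref{eq:marked}, the number of slow non-port vertices at distance $n$ from $v$ is at most
\begin{equation}\label{eq:slow}
\sum_{k=0}^nc_0e^{\alpha(n-k)}\cdot2(k+1)^3e^{\alpha k}\le2c_0(n+1)^4e^{\alpha n}.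
\end{equation}

\emph{Fast vertices.} Consider the fast vertices at distance $n$ from $v$ that lie in blocks of type $i$ at distance $k\ge1$ from the apex. Their entry ports are at distance $n-H_i-k\ge0$ from $v$. If $k\le\ell_i$, each block has one such vertex, and by \eqref{eq:marked} their number is at most $c_0e^{\alpha n}\le c_0e^{\beta n}$. If $k=\ell_i+q$ with $0\le q\le q_i$, each block has $e^{Dq}$ such vertices. Put $R=H_i+\ell_i+q\le n$. From $Dq\le\log W(H_i)\le2\alpha H_i$ and $\ell_i\ge\eta H_i$ we get
\[
R\ge(1+\eta)H_i+q\ge Dq\Bigl(\frac{1+\eta}{2\alpha}+\frac1D\Bigr)=\frac{Dq}\beta ,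
\]
so their number is at most $c_0e^{\alpha(n-R)+Dq}\le c_0e^{\alpha(n-R)+\beta R}\le c_0e^{\beta n}$. There are at most $n$ types $i$ with $i!\le n$ and at most $n$ values of $k$, so at most $c_0n^2e^{\beta n}$ fast vertices are at distance $n$ from $v$.

(b) Adding the three counts, the sphere of radius $n$ has at most $4c_0(n+1)^4e^{\beta n}$ vertices. Sum over the radii $0,\dots,n$.

(c) By \eqref{eq:marked} and \eqref{eq:slow} the ball contains at most $3c_0(n+1)^5e^{\alpha n}$ marked or slow vertices. A fast vertex in a block of type $i\ge j+1$ is at distance more than $H_{j+1}$ from the entry port, so it is not in $B(v,n)$. The other fast vertices of the ball lie in blocks of type at most $j$, of size at most $\kappa W(H_j)\le\kappa e^{2\alpha H_j}$, whose entry ports are among the at most $c_0(n+1)e^{\alpha n}$ marked vertices of the ball.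
\end{proof}

\subsection{The limit}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mu$ be a subsequential weak limit of the laws $\mu_M$ on $\mathcal G_\bullet$. By Lemmas~\ref{lem:cover} and \ref{lem:facts}(a) it is unimodular, with or without marks. The local event that $B(o,k)$ contains no cycle has $\mu_M$-probability $1$ for all $k$ and $M$, so $\mu$ is a law of trees of degree at most $d$.

\emph{There is a marked vertex.} The graph $G_M$ has at least $P_M2^M$ vertices. It has $P_M2^{M-j}/W(H_j)$ blocks of type $j$, so by Lemma~\ref{lem:size} the blocks of type greater than $i$ contain at most $\sum_{j>i}\kappa P_M2^{M-j}\le\kappa2^{-i}P_M2^M$ vertices. Every other vertex is marked or lies in a block of type at most $i$, hence is within distance $\max_{j\le i}|K_j|$ of a marked vertex. So the local event that a marked vertex lies within this distance of the root has $\mu_M$-probability at least $1-\kappa2^{-i}$ for all $M$, and hence $\mu$-probability at least $1-\kappa2^{-i}$. Letting $i\to\infty$, we see that $\mu$-a.s.\ there is a marked vertex.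

\emph{The bounds pass to the limit.} Fix $k$ and one inequality of Proposition~\ref{prop:vol}, with fixed parameters $j,h,n$. The event that every marked $v\in B(o,k)$ satisfies this inequality is local and has $\mu_M$-probability $1$ for all large $M$. So $\mu$-a.s.\ all inequalities of Proposition~\ref{prop:vol} hold for all marked $v$, now for all $j\ge1$. Fix such a tree $T$ and a marked vertex $v$. We use $L2^j=o(H_{j-1})$, $H_j=o(H_{j+1})$ and $\log W(h)=2\alpha h-O(\log(h+2))$.

\emph{Upper exponent.} Part (b) gives $\beta(T)\le\beta$. By (a), $\log|B(v,n_j)|\ge(2\alpha-o(1))H_j$, while $n_j=(1+\eta+\frac{2\alpha}D+o(1))H_j$. Hence $\beta(T)\ge\bigl(\frac{1+\eta}{2\alpha}+\frac1D\bigr)^{-1}=\beta$.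

\emph{Lower exponent.} Part (c) gives $\log|B(v,n)|\le\alpha n+o(n)$ along $n=H_{j+1}-1$, so $\alpha(T)\le\alpha$. For large $n$ choose $j$ with $2H_{j-1}<n\le2H_j$ and put $h=\lfloor(n-L2^j)/2\rfloor$. Since $L2^j=o(n)$, we have $0\le h\le H_j$ and $h=n/2-o(n)$, so (a) gives $\log|B(v,n)|\ge\log W(h)\ge\alpha n-o(n)$. Hence $\alpha(T)\ge\alpha$.

\emph{Ends.} Lines are not visible in the limit as such, so we express their presence by local events. Choose $j_0$ with $W(H_{j_0})\ge3$ and put $c=L2^{j_0}+2H_{j_0}$. For $M\ge j_0$, every marked vertex $v$ of a cover of $G_M$ has three ports of one block within distance $c$. By (P1) they lie on three distinct lines, and these are disjoint. So for every $k$ there are three pairwise disjoint geodesics of length $k$ that start in $B(v,c)$. For fixed $k$ this property passes to $\mu$ as above. For each $k$ there are finitely many such triples, and truncation maps triples for $k+1$ to triples for $k$, so K\"onig's lemma gives three pairwise disjoint rays. Thus $T$ has at least three ends $\mu$-a.s., and infinitely many by Lemma~\ref{lem:ends}.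
\end{proof}

\section{The lower bound for the lower growth}\label{sec:B}

Throughout this section $(T,o)$ is a unimodular random rooted tree of degree at most $d$ with infinitely many ends a.s., and $C$ is its core. Three things stand between the heuristic of Section~\ref{sec:heur} and a proof of Theorem~\ref{thm:B}.
\begin{itemize}
\item Large balls are guaranteed only at some random radii. We have to fix one radius $m$, and the probability $\theta$ of a large ball at this radius may tend to $0$ with $m$. In Section~\ref{sec:scale} we find radii with $\theta$ of order at least $1/\log^2m$.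
\item The points $x'$ found from $x$ must have the same properties as $x$, so that the step can be repeated forever. In Section~\ref{sec:peel} we remove bad points and bad targets in alternation and show that a set $X$ of positive density survives.
\item The repeated steps must explore disjoint parts of the tree. A point $x'$ may have all its targets in the direction from which we came. We avoid this by moving on from $x'$ along a bi-infinite geodesic that stays near $X$; Section~\ref{sec:geod} shows that most points are close to such a geodesic, and Section~\ref{sec:gates} carries out the iteration.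
\end{itemize}

\subsection{Geodesics that stay near a set}\label{sec:geod}

For a vertex set $A$ and an integer $s\ge0$ let $U_s(A)$ be the union of all bi-infinite geodesics all of whose vertices are within distance $s$ of $A$. Then $U_s(A)\subset C$, every vertex of $U_s(A)$ is within $s$ of $A$ and has at least two neighbors in $U_s(A)$, and $U_s(A)$ is monotone in $A$ and in $s$. By K\"onig's lemma,
\begin{equation}\label{eq:Ufinite}
\begin{gathered}
u\in U_s(A)\iff\text{for every $k$ there is a geodesic of length $2k$ with midpoint $u$}\\
\text{and all vertices within $s$ of $A$.}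
\end{gathered}
\end{equation}
Hence $U_s(A)$ is invariantly defined if $A$ is. We put $d(x,\emptyset)=\infty$.

The next lemma rests on a comparison of average degrees. A forest without bi-infinite geodesics has average degree at most $2$, while the core has larger average degree near its branch points. So a neighborhood in $C$ of a set of positive density that contains no bi-infinite geodesic has a boundary of positive density, and the boundaries of the neighborhoods of different radii are disjoint.

\begin{lemma}\label{lem:near}
Let $A\subset C$ be an invariantly defined vertex set such that every vertex of $A$ is within distance $r$ of a branch point, and let $s\ge r$. Then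
\[
\mathbb P\bigl(o\in A,\ d(o,U_s(A))>s\bigr)\le\frac{d^{\,r+2}}{s-r+1}.
\]
\end{lemma}

\begin{proof}
Let $A'=\{x\in A:d(x,U_s(A))>s\}$. Then $U_s(A')=\emptyset$, since a vertex of $U_s(A')$ would lie in $U_s(A)$ and within $s$ of a point of $A'$. For $r\le i\le s$ let $F_i$ be the subgraph of $C$ induced by $\{v\in C:d(v,A')\le i\}$. It contains no bi-infinite geodesic, so each of its components is finite or one-ended. We claim
\begin{equation}\label{eq:deg2}
\mathbb E[\deg_{F_i}(o);\,o\in F_i]\le2\,\mathbb P(o\in F_i).
\end{equation}
For the finite components, let each vertex $v$ of such a component $K$ send mass $\deg_{F_i}(v)/|K|$ to each vertex of $K$. It sends $\deg_{F_i}(v)$ and receives the average degree of the finite tree $K$, which is less than $2$. For the one-ended components, let each vertex send mass $1$ to its neighbor on the ray in $F_i$ toward the end. Removing an edge of the component leaves one finite and one infinite side, and the edge is used by its endpoint on the finite side only. So a vertex $v$ sends $1$ and receives $\deg_{F_i}(v)-1$. In both cases \eqref{eq:mtp} gives the bound, and \eqref{eq:deg2} follows by adding.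

Next let each $x\in A'$ spread mass $1$ equally over the branch points within distance $r$ of $x$. These lie in $F_r\subset F_i$, and each receives mass at most $|B(\cdot,r)|\le d^{r+1}$. So $\mathbb P(o\in A')\le d^{r+1}\mathbb P(o\in F_i,\deg_C(o)\ge3)$. With \eqref{eq:deg2} and $\deg_C\ge2$ on $C$,
\[
\mathbb E\bigl[(\deg_C-\deg_{F_i})(o);\,o\in F_i\bigr]\ge\mathbb E[\deg_C(o)-2;\,o\in F_i]\ge d^{-(r+1)}\,\mathbb P(o\in A').
\]
If $v\in F_i$ has a neighbor $w\in C$ outside $F_i$, then $d(v,A')\le i<d(w,A')$ forces $d(v,A')=i$. So for each $v$ the quantity $(\deg_C-\deg_{F_i})(v)\mathbf 1_{v\in F_i}$ is nonzero for at most one $i$, and it is at most $d$. Summing over $i=r,\dots,s$ gives $(s-r+1)d^{-(r+1)}\mathbb P(o\in A')\le d$.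
\end{proof}

\begin{remark}\label{rem:twoends}
The branch points cannot be omitted. Take a cycle of length $2(2s+1)$ with a pendant edge at each of $2s+1$ consecutive vertices, a uniform root, and pass to the universal cover, which is unimodular by the proof of Lemma~\ref{lem:cover} and has two ends. The set $A$ of vertices of degree $3$ has $\mathbb P(o\in A)=\frac13$, while $U_s(A)=\emptyset$, because the middle vertex of each gap is at distance $s+1$ from $A$.
\end{remark}

\subsection{Choice of the scale}\label{sec:scale}

We shall play the lower bound on one ball against the upper bound on all balls, so we first localize $\beta(T)$ in a short interval.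

\begin{proposition}\label{prop:claim}
Let $0<\delta<\frac1{100}$, $0<b\le D$ and $\rho=\alpha_0(b)-54\delta D$. Almost surely on the event $b\le\beta(T)<(1+\frac\delta2)b$ we have $\alpha(T)\ge\rho$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Proposition~\ref{prop:claim}]
If $\beta(T)=0$, then $\alpha_0(\beta(T))=0$ and there is nothing to prove. For fixed $\delta$ the intervals $[b,(1+\frac\delta2)b)$ with $b=D(1+\frac\delta2)^{-k}$, $k\ge0$, cover $(0,D]$. So a.s.\ on $\beta(T)>0$ there is $b$ with $\beta(T)/(1+\frac\delta2)<b\le\beta(T)$ and $\alpha(T)\ge\alpha_0(b)-54\delta D$. Let $\delta\to0$ along a sequence and use the continuity of $\alpha_0$.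
\end{proof}

The rest of the section proves Proposition~\ref{prop:claim}. Suppose that it fails, and condition on the invariant event
\begin{equation}\label{eq:cond}
b\le\beta(T)<(1+\tfrac\delta2)b,\qquad\alpha(T)<\rho .
\end{equation}
By Lemma~\ref{lem:facts}(b) the conditioned tree is unimodular, and it has infinitely many ends. Since $\alpha(T)\ge0$, we have $\rho>0$.

\emph{Good vertices.} For integers $r,n_0\ge1$ let $\Gamma$ be the set of $v\in C$ that are within distance $r$ of a branch point and satisfy
\begin{equation}\label{eq:upper}
|B(v,n)|\le e^{(1+\delta)bn}\qquad\text{for all }n\ge n_0 .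
\end{equation}
As $r,n_0\to\infty$ these sets increase to $C$, by Lemma~\ref{lem:core} and \eqref{eq:cond}, and $\mathbb P(o\in C)>0$ by Lemma~\ref{lem:facts}(c). Fix $r,n_0$ with $\mathbb P(o\in\Gamma)>0$.

\emph{The radius.} There are too many radii for a union bound, but a geometric sequence of radii suffices. Let $m_i=\lceil(1+\frac\delta4)^i\rceil$ and $\Gamma_i=\{v\in\Gamma:|B(v,m_i)|\ge e^{(1-\delta)bm_i}\}$. Every $v\in\Gamma$ lies in infinitely many $\Gamma_i$. Indeed, there are arbitrarily large $n$ with $|B(v,n)|\ge e^{(1-\delta/4)bn}$. If $m_{i-1}<n\le m_i$, then $n\ge(1+\frac\delta4)^{i-1}\ge(1-\frac\delta4)(m_i-1)$, so $(1-\frac\delta4)n\ge(1-\frac\delta2)(m_i-1)\ge(1-\delta)m_i$ for large $n$, and $v\in\Gamma_i$. By the Borel--Cantelli lemma $\sum_i\mathbb P(o\in\Gamma_i)=\infty$, hence $\mathbb P(o\in\Gamma_i)\ge i^{-2}$ for infinitely many $i$. Fix such an $i$ and put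
\[
m=m_i,\qquad s=\lceil\delta m\rceil,\qquad\theta=\tfrac\delta2\,i^{-2}.
\]
Since $m_i$ grows exponentially in $i$ and $1/\theta$ only quadratically, we can take $i$ so large that
\begin{equation}\label{eq:large}
s\ge\max(r,n_0),\quad4(1+\delta)s\le5\delta m,\quad e^{\delta bm}\ge\max\Bigl(12m+4,\frac8\theta\Bigr),\quad\frac{d^{r+2}}{s-r+1}\le\frac\theta4 .
\end{equation}
In particular $\delta m\le s\le2\delta m$ and $e^{\delta bm}\ge2/\delta$.

\emph{The shell.} The tripod computation needs targets at nearly equal distances. Partition $\{0,\dots,m\}$ into $\lceil\frac{m+1}s\rceil\le\frac2\delta$ intervals of at most $s$ consecutive integers. For each $v\in\Gamma_i$ one of the intervals contains the distances from $v$ of at least $\frac\delta2e^{(1-\delta)bm}$ vertices. So there is one interval $I$, with largest element $k\le m$ and $I\subset(k-s,k]$, such that, with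
\[
S(v)=\{y:d(v,y)\in I\},\qquad N(v)=|S(v)|,\qquad X_0=\{v\in\Gamma_i:N(v)\ge\tfrac\delta2e^{(1-\delta)bm}\},
\]
we have $\mathbb P(o\in X_0)\ge\theta$. By \eqref{eq:large},
\begin{equation}\label{eq:N}
N(x)\ge e^{(1-2\delta)bm}\qquad(x\in X_0).
\end{equation}

\subsection{Peeling}\label{sec:peel}

We want sets $X\subset X_0$ and $Y\subset V(T)$ such that points of $X$ have many targets in $Y$, points of $Y$ are targets of many points of $X$, and points of $X$ are close to $U_s(X)$. Removing the points that violate one condition may destroy the others, so we iterate. Let $Y_0=V(T)$ and, for $n\ge0$,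
\begin{align*}
Y_{n+1}&=\Bigl\{y\in Y_n:\sum_{x\in X_n,\ S(x)\ni y}\frac1{N(x)}\ge\frac\theta8\Bigr\},\\
X_{n+1}&=\bigl\{x\in X_n:|S(x)\cap Y_{n+1}|\ge\tfrac12N(x)\ \text{ and }\ d(x,U_s(X_n))\le s\bigr\}.
\end{align*}
These are decreasing sequences of invariantly defined sets. Let $X=\bigcap_nX_n$, $Y=\bigcap_nY_n$ and $U=U_s(X)$.

\begin{lemma}\label{lem:peel}
We have $\mathbb P(o\in X)\ge\theta/2$, and
\begin{itemize}
\item[(1)] every $y\in Y$ lies in $S(x)$ for at least $e^{(1-3\delta)bm}$ points $x\in X$;
\item[(2)] every $x\in X$ has $|S(x)\cap Y|\ge\frac12N(x)$;
\item[(3)] every $x\in X$ has $d(x,U)\le s$.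
\end{itemize}
\end{lemma}

\begin{proof}
In every finite ball the sets $X_n$ and $Y_n$ coincide with $X$ and $Y$ for large $n$. This gives (2). It also gives $\sum_{x\in X,\,S(x)\ni y}1/N(x)\ge\theta/8$ for $y\in Y$, so by \eqref{eq:N} and \eqref{eq:large} the number of terms is at least $\frac\theta8e^{(1-2\delta)bm}\ge e^{(1-3\delta)bm}$, which is (1). For (3), some $u$ in the finite ball $B(x,s)$ lies in $U_s(X_n)$ for infinitely many $n$. Given an integer $k'$, take such an $n$ with $X_n\cap B(u,k'+s)=X\cap B(u,k'+s)$; then a geodesic of length $2k'$ with midpoint $u$ that stays within $s$ of $X_n$ stays within $s$ of $X$. So $u\in U$ by \eqref{eq:Ufinite}.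

It remains to bound the density of the removed points. For $x\in X_0\setminus X$ let $n(x)$ be the index $n$ with $x\in X_n\setminus X_{n+1}$. Let $Q$ be the set of $x\in X_0\setminus X$ with $|S(x)\cap Y_{n(x)+1}|<\frac12N(x)$, let $R_n=(X_n\setminus X_{n+1})\setminus Q$ and $R=\bigcup_nR_n$. Points $x\in R_n$ have $d(x,U_s(X_n))>s$, and $X_0=X\cup Q\cup R$.

\emph{The set $Q$.} Let each $x\in Q$ send mass $1/N(x)$ to each vertex of $S(x)\setminus Y_{n(x)+1}$; it sends more than $\frac12$. A vertex of $Y$ receives nothing. A vertex $y\in Y_l\setminus Y_{l+1}$ receives mass only from points $x$ with $n(x)\ge l$, which lie in $X_l$, so it receives less than $\theta/8$ by the definition of $Y_{l+1}$. By the MTP, $\frac12\mathbb P(o\in Q)\le\frac\theta8$.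

\emph{The set $R$.} Applying Lemma~\ref{lem:near} to each $X_n$ would cost $\theta/4$ at every step. We show that one application suffices. Let $A=X\cup R$ and $A_n=A\cap X_n=X\cup\bigcup_{l\ge n}R_l$, so that $A_0=A$ and $A_{n+1}=A_n\setminus R_n$. Consider a bi-infinite geodesic whose vertices are within $s$ of $A_n$. Its vertices lie in $U_s(A_n)\subset U_s(X_n)$, so they are at distance more than $s$ from $R_n$, and hence within $s$ of $A_{n+1}$. Thus $U_s(A_{n+1})=U_s(A_n)$, and $U_s(A_n)=U_s(A)$ for all $n$. For $x\in R_n$ this gives $d(x,U_s(A))=d(x,U_s(A_n))\ge d(x,U_s(X_n))>s$. Since $A\subset\Gamma$, Lemma~\ref{lem:near} applies, and with \eqref{eq:large} it gives $\mathbb P(o\in R)\le\theta/4$.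

Altogether $\mathbb P(o\in X)\ge\theta-\frac\theta4-\frac\theta4$.
\end{proof}

\subsection{Gates}\label{sec:gates}

The rest of the argument is deterministic. Fix a tree $T$ satisfying \eqref{eq:cond} with $X\ne\emptyset$; then $U\ne\emptyset$ by (3). A \emph{gate} is a pair $(u,u^+)$ of adjacent vertices of $U$, and $O(u,u^+)$ is the component of $T\setminus\{u\}$ that contains $u^+$, the part of $T$ behind the gate. Gates exist, since every vertex of $U$ has neighbors in $U$.

\begin{lemma}\label{lem:gates}
For every gate $(u,u^+)$ there are an integer $\ell$ with $1\le\ell\le3m$ and at least $e^{\rho\ell}$ gates $(u_i,u_i^+)$ with $d(u,u_i)\le\ell$ such that the sets $O(u_i,u_i^+)$ are pairwise disjoint subsets of $O(u,u^+)$.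
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:claim} from Lemma~\ref{lem:gates}]
We show by induction on $n\ge1$ that $|B(u,n)\cap O(u,u^+)|\ge e^{\rho(n-3m)}$ for all gates. For $n\le3m$ the left side is at least $1$ and $\rho>0$. For $n>3m$ we have $n-\ell\ge1$ and
\[
|B(u,n)\cap O(u,u^+)|\ge\sum_i|B(u_i,n-\ell)\cap O(u_i,u_i^+)|\ge e^{\rho\ell}e^{\rho(n-\ell-3m)} .
\]
Hence $\alpha(T)\ge\rho$ whenever $X\ne\emptyset$. This has positive probability by Lemma~\ref{lem:peel}, which contradicts \eqref{eq:cond}.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:gates}]
Write $O=O(u,u^+)$. It is a subtree, and every geodesic from a vertex of $O$ to a vertex outside $O$ passes through $u$.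

\emph{Step 1: a point of $X$ with many targets in $O$.} We go a distance $8s$ into $O$; from there, targets outside $O$ lie in a smaller ball around $u$, and \eqref{eq:upper} shows that they are few. Since every vertex of $U$ has two neighbors in $U$, the gate extends to a ray $u=w_0,w_1=u^+,w_2,\dots$ in $U$. Choose $x_1\in X$ with $d(x_1,w_{8s})\le s$ and $x_0\in X$ with $d(x_0,u)\le s$. Then $x_1\in O$ and $7s\le d(u,x_1)\le9s$. A point $y\in S(x_1)\setminus O$ has $d(u,y)=d(x_1,y)-d(x_1,u)\le m-7s$, so $y\in B(x_0,m-6s)$. As $m-6s\ge(1-12\delta)m\ge s\ge n_0$, \eqref{eq:upper}, \eqref{eq:large} and \eqref{eq:N} give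
\[
|S(x_1)\setminus O|\le e^{(1+\delta)(1-6\delta)bm}\le e^{(1-5\delta)bm}\le\tfrac14N(x_1).
\]
By (2), the set $Y'=Y\cap S(x_1)\cap O$ has $|Y'|\ge\frac14N(x_1)$.

\emph{Step 2: centers.} Let $y\in Y'$. For each $x\in X$ with $y\in S(x)$ consider the distance from $x_1$ to the projection of $x$ to $[x_1,y]$, a number in $\{0,\dots,m\}$. Let $t(y)$ be a most frequent value. By (1) and \eqref{eq:large} it is attained by at least $e^{(1-3\delta)bm}/(m+1)\ge e^{(1-4\delta)bm}$ points $x$. Let $t$ be a most frequent value of $t(y)$ on $Y'$ and $Y''=\{y\in Y':t(y)=t\}$. Then
\begin{equation}\label{eq:Y2}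
|Y''|\ge\frac{N(x_1)}{4(m+1)}\ge e^{(1-3\delta)bm}.
\end{equation}
For $y\in Y''$ let $z(y)$ be the vertex of $[x_1,y]$ at distance $t$ from $x_1$, and let $Z=\{z(y):y\in Y''\}$. For each $z\in Z$ pick $y_z\in Y''$ with $z(y_z)=z$, and let $X(z)$ be the set of $x\in X$ with $y_z\in S(x)$ whose projection to $[x_1,y_z]$ is $z$. Then $|X(z)|\ge e^{(1-4\delta)bm}$. For $x\in X(z)$ the vertex $z$ lies on $[x_1,x]$ and on $[x,y_z]$. The first fact shows that the sets $X(z)$ are pairwise disjoint, because $[x_1,x]$ has only one vertex at distance $t$ from $x_1$. The second, with $d(x,y_z)\le k$ and $d(x_1,y_z)>k-s$, gives $d(z,x)=d(x,y_z)-(d(x_1,y_z)-t)\le t+s$. Hence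
\begin{equation}\label{eq:dist}
t\le d(x_1,x)\le2t+s\qquad(x\in X(z),\ z\in Z).
\end{equation}

\emph{Step 3: $t$ is large.} By \eqref{eq:dist}, $X(z)\subset B(x_1,2t+s)$, and $2t+s\ge n_0$. So \eqref{eq:upper} gives $(1+\delta)(2t+s)\ge(1-4\delta)m$, whence $2t+s\ge(1-5\delta)m$ and $2t\ge(1-7\delta)m$. Since $\delta<\frac1{100}$ and $s\le2\delta m$, we get $t\ge0.46\,m$, so that $t\ge m/3$ and $t>12s$.

\emph{Step 4: $X(z)\subset O$.} We have $z\in[x_1,y_z]\subset O$. If $x\in X(z)$ were outside $O$, the vertices of $[x_1,x]$ in $O$ would be those before $u$, at distance less than $d(x_1,u)\le9s<t$ from $x_1$. But $z$ is such a vertex and $d(x_1,z)=t$.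

\emph{Step 5: the new gates.} Gates next to two points of $\bigcup_zX(z)$ have nested regions if one lies behind the other, so we keep only points at one distance from $u$ that are far apart. By \eqref{eq:dist} and Steps 1 and 3, every $x\in\bigcup_zX(z)$ satisfies $3s<t-9s\le d(u,x)\le2t+10s\le3m$. Keep the points with a most frequent value $\ell_0$ of $d(u,x)$, and among them take a maximal family $(x_i)$ with pairwise distances greater than $4s$. The balls $B(x_i,4s)$ cover all points kept, and $|B(x_i,4s)|\le e^{4(1+\delta)bs}\le e^{5\delta bm}$ by \eqref{eq:upper} and \eqref{eq:large}. So the number of points $x_i$ is at least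
\begin{equation}\label{eq:count}
|Z|\,e^{(1-4\delta)bm}(3m+1)^{-1}e^{-5\delta bm}\ge|Z|\,e^{(1-10\delta)bm}.
\end{equation}
By (3) choose $u_i\in U$ with $d(x_i,u_i)\le s$. Since $x_i\in O$ and $d(u,x_i)>s$, we have $u_i\in O$. Only one neighbor of $u_i$ lies on $[u_i,u]$, so $u_i$ has a neighbor $u_i^+\in U$ not on $[u_i,u]$. Put $O_i=O(u_i,u_i^+)$. Then $u\notin O_i$, so for $v\in O_i$ the geodesic $[u,v]$ passes through $u_i$; it therefore begins with the edge $uu^+$, and $v\in O$. If $v\in O_i\cap O_j$ with $i\ne j$, then $u_i,u_j\in[u,v]$, and both $d(u,u_i)$ and $d(u,u_j)$ lie in $[\ell_0-s,\ell_0+s]$; so $d(u_i,u_j)\le2s$ and $d(x_i,x_j)\le4s$, a contradiction. Thus the $O_i$ are pairwise disjoint. Put $\ell=2t+11s$. Then $d(u,u_i)\le\ell\le2m+22\delta m\le3m$.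

\emph{Step 6: counting.} Let $\tau=t/m\in[\frac13,1]$. A point $y\in Y''$ with $z(y)=z$ lies beyond $z$ as seen from $x_1\ne z$, at distance at most $m-t$ from $z$. There are at most $\sum_{i\le m-t}(d-1)^i\le2e^{D(m-t)}$ such points. By \eqref{eq:Y2} and \eqref{eq:large}, $|Z|\ge e^{(1-4\delta)bm-D(m-t)}$, and also $|Z|\ge1$. So $\log|Z|\ge m[\max(0,b-D(1-\tau))-4\delta b]$. By \eqref{eq:count} and \eqref{eq:phi}, the number $J$ of new gates satisfies
\[
\log J\ge m\bigl[2\tau\phi_b(\tau)-14\delta b\bigr],\qquad\text{while}\qquad\ell\le m(2\tau+22\delta).
\]
From $\tau\ge\frac13$ we get $\frac{2\tau}{2\tau+22\delta}\ge1-\frac{11\delta}\tau\ge1-33\delta>0$ and $\frac{14}{2\tau+22\delta}\le21$. With Lemma~\ref{lem:phi} and $\alpha_0(b)\le b\le D$,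
\[
\frac{2\tau\phi_b(\tau)-14\delta b}{2\tau+22\delta}\ge(1-33\delta)\alpha_0(b)-21\delta b\ge\alpha_0(b)-54\delta D=\rho .
\]
Therefore $\log J\ge\rho\,m(2\tau+22\delta)\ge\rho\ell$, as $\rho>0$.
\end{proof}

\begin{remark}
The ends of $T$ entered only through the existence of a branch point, which makes Lemma~\ref{lem:near} available for subsets of $\Gamma$. The constant $D$ entered the exponent only in Step~6. Unimodularity cannot be dropped: the tree in Section~\ref{sec:intro} with $\alpha(T)=0$ and $\beta(T)=D$ has degree at most $d$ and infinitely many ends.
\end{remark}

\section{The classification}\label{sec:C}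

Theorem~\ref{thm:B} says nothing when $\beta(T)=0$, so Theorem~\ref{thm:C} needs one more ingredient: exponential growth. We obtain it from the non-backtracking random walk on the core. The walk passes branch points a positive fraction of the time, so each of its paths has exponentially small probability, and there must be exponentially many paths.

\begin{lemma}\label{lem:positive}
Let $(T,o)$ be as in Theorem~\ref{thm:B}. Then $\alpha(T)>0$ a.s.
\end{lemma}

\begin{proof}
Otherwise condition on the invariant event $\alpha(T)=0$. Let $\Omega$ be the space of isomorphism classes of pairs $(T,e)$, where $e=(e^-,e^+)$ is a directed edge of the core of $T$. Define a finite measure $\mathfrak m$ on $\Omega$ by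
\[
\int F\,d\mathfrak m=\mathbb E\sum_{e:\ e^-=o}F(T,e),
\]
the sum being over directed edges of $C$. The \emph{non-backtracking walk} moves from $e=(x,y)$ to $(y,w)$, where $w$ is uniform among the $\deg_C(y)-1\ge1$ neighbors of $y$ in $C$ other than $x$. The classes of the pairs $(T,e_0),(T,e_1),\dots$ along the walk form a Markov chain on $\Omega$.

The measure $\mathfrak m$ is stationary. Given $F\ge0$, for each directed edge $(x,y)$ of $C$ let $x$ send to $y$ the mass $(\deg_C(y)-1)^{-1}\sum_{w\ne x}F(T,(y,w))$, with $w$ ranging over the neighbors of $y$ in $C$. The expected mass sent by $o$ is the integral of $F$ after one step of the chain started from $\mathfrak m$. In the mass received by $o$, each term $F(T,(o,w))$ occurs for the $\deg_C(o)-1$ neighbors $x\ne w$, so the expected mass received is $\int F\,d\mathfrak m$.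

Let $\psi(T,e)=\log(\deg_C(e^+)-1)\in[0,D]$. Letting $x$ send mass $\psi(T,(x,y))$ to $y$, we get
\[
\int\psi\,d\mathfrak m=\mathbb E\bigl[\mathbf 1_{o\in C}\deg_C(o)\log(\deg_C(o)-1)\bigr]>0,
\]
since $o$ is a branch point with positive probability by Lemmas~\ref{lem:core} and \ref{lem:facts}(c). Birkhoff's ergodic theorem for a stationary sequence and a bounded function says that $\frac1n\sum_{k<n}\psi(T,e_k)$ converges almost everywhere to a limit whose integral is $\int\psi\,d\mathfrak m$. So there is $c>0$ such that, for $(T,e_0)$ in a set of positive $\mathfrak m$-measure, the limit exceeds $c$ with positive probability for the walk started at $e_0$. Fix such a pair with $\alpha(T)=0$. There are $p>0$ and $n_1$ such that, with probability at least $p$, $\sum_{k<n}\psi(T,e_k)\ge cn$ for all $n\ge n_1$. The probability that the walk follows a given path $(e_0,\dots,e_n)$ is $\prod_{k<n}(\deg_C(e_k^+)-1)^{-1}=\exp(-\sum_{k<n}\psi(T,e_k))$. So for each $n\ge n_1$ the paths of probability at most $e^{-cn}$ have total probability at least $p$, and there are at least $pe^{cn}$ of them. In a tree these paths are geodesics from $e_0^-$ with distinct endpoints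 $e_n^+$. Hence $|B(e_0^-,n+1)|\ge pe^{cn}$ for all $n\ge n_1$ and $\alpha(T)\ge c$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{The constraint.} By Lemma~\ref{lem:positive} and Theorem~\ref{thm:B}, a.s.\ $0<\alpha(T)\le\beta(T)\le D$ and $\alpha(T)\ge\alpha_0(\beta(T))$. If $\alpha(T)=\beta(T)$, the pair lies on the diagonal part of $\mathcal R_d$. If $\alpha(T)<\beta(T)$, then $\beta(T)<D/2$, because $\alpha_0(b)=b$ for $b\ge D/2$; and for $0<\beta(T)<D/2$ the inequality $\alpha(T)\ge\alpha_0(\beta(T))$ reads $\frac1{2\alpha(T)}\le\frac{D-\beta(T)}{\beta(T)D}=\frac1{\beta(T)}-\frac1D$.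

\emph{Realization.} The points off the diagonal are realized by Theorem~\ref{thm:A}. Let $0<\gamma\le D$. For $0<p\le1$ consider the unimodular Galton--Watson tree whose root has degree $d$ with probability $p$ and degree $2$ with probability $1-p$; every other vertex independently has $d-1$ children with probability $\pi=\frac{pd}{pd+2(1-p)}$ and one child otherwise. This tree is unimodular \cite[Example~1.1]{AL}. The mean number of children of a non-root vertex is $1+\pi(d-2)$. As $p$ runs through $(0,1]$, so does $\pi$, and the mean takes every value in $(1,d-1]$; choose $p$ with mean $e^\gamma$.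

The Kesten--Stigum theorem states that for a Galton--Watson process with offspring mean $e^\gamma>1$ and an offspring law with finite $x\log x$ moment, the size of generation $n$ divided by $e^{\gamma n}$ converges a.s.\ to a finite limit that is positive on non-extinction. Here the offspring is bounded and at least $1$. Applying the theorem to the subtrees at the neighbors of the root, we see that the sphere of radius $n$ around $o$ has $(\omega+o(1))e^{\gamma n}$ vertices with $0<\omega<\infty$ random. Summing the geometric series gives $\alpha(T)=\beta(T)=\gamma$ a.s. The tree has no leaves, so $C=T$. It has infinitely many vertices of degree $d\ge3$, since otherwise the spheres would have bounded size. These are branch points, so $T$ has at least three ends, and infinitely many by Lemma~\ref{lem:core}.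
\end{proof}

\begin{thebibliography}{9}

\bibitem{AFH}
Mikl\'os Abert, Miko{\l}aj Fr\k{a}czyk, Ben Hayes,
\emph{Growth dichotomy for unimodular random rooted trees},
arXiv:2312.04611 (2023).

\bibitem{AL}
Aldous and Lyons,
\emph{Processes on unimodular random networks}.

\end{thebibliography}
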